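\title{Simple transposed Poisson algebras in characteristic three}

\begin{abstract}
A transposed Poisson algebra is a vector space with an associative commutative product and a Lie bracket such that every multiplication operator is a half-derivation of the bracket. We show that over an algebraically closed field of characteristic $p\ge 3$ every simple finite-dimensional transposed Poisson algebra with both operations nonzero is a Zassenhaus algebra $\mathcal W(1;n)$ whose commutative product is a mutation of the natural one. For $p=3$ this proves a conjecture of Fern\'andez Ouaridi. The argument is uniform in the characteristic. It reconstructs from the given operations a unital commutative algebra $B$ with a derivation $D$ such that $[x,y]=xDy-yDx$, and then identifies the pair $(B,D)$ from the characteristic polynomial of $D$. Characteristic three requires one extra step, a vanishing theorem for alternating triderivations.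
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbb F$ is a field of characteristic different from $2$. A \emph{transposed Poisson algebra} is a vector space $P$ over $\mathbb F$ with an associative commutative product $\circ$ and a Lie bracket $[\cdot,\cdot]$ that satisfy the \emph{transposed Leibniz rule}
\begin{equation}\label{eq:TL}
2\,x\circ[y,z]=[x\circ y,z]+[y,x\circ z]\qquad(x,y,z\in P).
\end{equation}
An \emph{ideal} of $P$ is a subspace that is an ideal for both operations, and $P$ is \emph{simple} if its only ideals are $0$ and $P$. We call $P$ \emph{non-trivial} if neither operation is identically zero. Without this condition the simple objects include every simple Lie algebra with $\circ=0$ and every finite field extension of $\mathbb F$ with zero bracket.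

The ordinary Leibniz rule $[x,y\circ z]=[x,y]\circ z+y\circ[x,z]$ says that the operators $[x,\cdot\,]$ are derivations of the product. Rule \eqref{eq:TL} exchanges the roles: the operators $L_x\colon y\mapsto x\circ y$ act on the bracket. The factor $2$ is the one that allows a unit: if $x$ is a unit for $\circ$, the right side of \eqref{eq:TL} is $2[y,z]$, and any other factor on the left would force the bracket to vanish. A linear map $\varphi$ of a Lie algebra $P$ to itself is a \emph{half-derivation} if
\[
2\varphi[y,z]=[\varphi y,z]+[y,\varphi z]\qquad(y,z\in P).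
\]
The half-derivations form a vector space that contains the identity map, and \eqref{eq:TL} says that every $L_x$ belongs to it.

Examples come from vector fields on a line. Let $B$ be a unital commutative associative algebra, $D$ a derivation of $B$, and $q\in B$. The operations
\begin{equation}\label{eq:model}
[x,y]=xDy-yDx,\qquad x\circ y=qxy
\end{equation}
make $B$ a transposed Poisson algebra, which we denote by $\mathcal P(B,D,q)$ (Lemma~\ref{lem:model}). Conversely, if the product $\circ$ of a transposed Poisson algebra has a unit, a two-line computation (Lemma~\ref{lem:unital}) shows that the algebra has this form with $q=1$. One is led to guess that every simple non-trivial algebra is some $\mathcal P(B,D,q)$. A $D$-stable ideal of $B$ is an ideal for both operations \eqref{eq:model}, so $B$ must then be \emph{$D$-simple}: $B\ne0$, and $0$ and $B$ are the only $D$-stable ideals of $B$. In finite dimension and with $D\neq0$ this happens only in positive characteristic (Lemma~\ref{lem:Dsimple}), where the basic example is the following.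

Let $\operatorname{char}\mathbb F=p\ge3$ and $n\ge1$. The \emph{divided power algebra} $\mathcal O(1;n)$ has basis $x^{(a)}$, $0\le a\le p^n-1$, and product $x^{(a)}x^{(b)}=\binom{a+b}{a}x^{(a+b)}$, where $x^{(c)}=0$ for $c\ge p^n$. It has the derivation $\partial$ with $\partial x^{(a)}=x^{(a-1)}$ and $\partial x^{(0)}=0$. The \emph{Zassenhaus algebra} $\mathcal W(1;n)=\{f\partial:f\in\mathcal O(1;n)\}$ has dimension $p^n$ and bracket $[f\partial,g\partial]=(f\,\partial g-g\,\partial f)\partial$. It also carries the commutative product $f\partial\bullet g\partial=fg\,\partial$. In the basis $e_i=x^{(i+1)}\partial$, $-1\le i\le p^n-2$, with $e_k=0$ for $k>p^n-2$,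
\[
[e_i,e_j]=\Bigl(\binom{i+j+1}{j}-\binom{i+j+1}{i}\Bigr)e_{i+j},\qquad e_i\bullet e_j=\binom{i+j+2}{j+1}e_{i+j+1}.
\]
For $q\in\mathcal W(1;n)$ let $\mathcal W_n(q)$ be the Lie algebra $\mathcal W(1;n)$ with the mutated product $x\circ_q y=q\bullet x\bullet y$. We identify $f\partial$ with $f$ and write $q$ also for the corresponding function; then $\mathcal W_n(q)=\mathcal P(\mathcal O(1;n),\partial,q)$.

Over an algebraically closed field of characteristic $p>3$ it is known that every simple finite-dimensional non-trivial transposed Poisson algebra is isomorphic to some $\mathcal W_n(q)$, so that its Lie algebra is a Zassenhaus algebra. The problem treated here is the conjecture, posed in \cite{FO}, that the same holds in characteristic three: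
\begin{quote}
\emph{over an algebraically closed field of characteristic three, every simple finite-dimensional non-trivial transposed Poisson algebra is isomorphic to $\mathcal W_n(q)$ for some $n$ and some $q\in\mathcal W(1;n)$; equivalently, its Lie algebra is a Zassenhaus algebra $\mathcal W(1;n)$.}
\end{quote}
The conjecture is true.

\begin{theorem}\label{thm:main}
Let $\mathbb F$ be algebraically closed of characteristic $p\ge3$. Every simple finite-dimensional non-trivial transposed Poisson algebra over $\mathbb F$ is isomorphic to $\mathcal W_n(q)$ for some $n\ge1$ and $0\ne q\in\mathcal W(1;n)$. In particular its Lie algebra is $\mathcal W(1;n)$.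
\end{theorem}

The first half of the proof confirms the guess made above, over any field.

\begin{theorem}\label{thm:structure}
Let $\mathbb F$ be any field of characteristic $\neq2$, and let $(P,\circ,[\cdot,\cdot])$ be a simple finite-dimensional non-trivial transposed Poisson algebra over $\mathbb F$. Then $P$ carries a unital commutative associative product $\cdot$, a nonzero derivation $D$ of $B=(P,\cdot)$, and an element $0\ne q_0\in B$ such that
\[
[x,y]=xDy-yDx,\qquad x\circ y=q_0xy,
\]
where $B$ is local and $D$-simple. Moreover $\operatorname{char}\mathbb F>0$.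
\end{theorem}

The difficulty is that $\circ$ need not have a unit and may carry very little information: for $q=x^{(p^n-1)}$ the only nonzero product $\circ_q$ of basis vectors is $1\circ_q1=q$. The product of $B$ therefore has to be built from $\circ$ and the bracket together. Section~\ref{sec:idea} shows how, on a three-dimensional algebra. Section~\ref{sec:calculus} proves that the construction yields associative products; this is the only point where characteristic three needs a separate argument. Section~\ref{sec:structure} proves Theorem~\ref{thm:structure}. The second half of the proof, in Section~\ref{sec:Dsimple}, shows that over an algebraically closed field every pair $(B,D)$ as in Theorem~\ref{thm:structure} is $(\mathcal O(1;n),u\partial)$ with $u$ a unit. No classification of simple Lie algebras is used.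

Two supplements, not needed for Theorem~\ref{thm:main}, complete the picture. The first is the converse of Theorem~\ref{thm:structure}.

\begin{theorem}\label{thm:converse}
Let $B$ be a finite-dimensional unital commutative associative algebra that is $D$-simple for a derivation $D\ne0$, and let $0\ne q_0\in B$. Then $\mathcal P(B,D,q_0)$ is a non-trivial transposed Poisson algebra whose Lie algebra is simple. In particular it is a simple transposed Poisson algebra.
\end{theorem}

\begin{corollary}\label{cor:class}
Over an algebraically closed field of characteristic $p\ge3$, the simple finite-dimensional non-trivial transposed Poisson algebras are, up to isomorphism, exactly the algebras $\mathcal W_n(q)$ with $n\ge1$ and $q\ne0$.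
\end{corollary}

The second decides when two of these algebras are isomorphic.

\begin{theorem}\label{thm:iso}
Let $\operatorname{char}\mathbb F=p\ge3$ and $p^n>3$. Every half-derivation of $\mathcal W(1;n)$ is multiplication by an element of $\mathcal O(1;n)$. The transposed Poisson structures on the Lie algebra $\mathcal W(1;n)$ are exactly the products $\circ_q$. Moreover, $\mathcal W_n(q)\cong\mathcal W_n(q')$ if and only if there are an algebra automorphism $\sigma$ of $\mathcal O(1;n)$ and a unit $v$ with $\sigma\partial\sigma^{-1}=v\partial$ and $q'=v^{-1}\sigma(q)$.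
\end{theorem}

These are proved in Sections~\ref{sec:converse} and~\ref{sec:iso}.

\section{Commutative algebras with a derivation}\label{sec:prelim}

All algebras are finite-dimensional, with one exception, the algebra $\widehat{\mathcal O}$ below. ``Commutative algebra'' means unital, commutative and associative.

\subsection*{Local algebras and derivations}
A finite-dimensional commutative algebra is a product of local algebras. Hence it is local if and only if it is nonzero and its only idempotents are $0$ and $1$. In a local algebra the maximal ideal is nilpotent and consists of all non-units; the residue field is a finite extension of $\mathbb F$, so it equals $\mathbb F$ when $\mathbb F$ is algebraically closed. A derivation $D$ satisfies $D1=0$ and the Leibniz formula $D^k(ab)=\sum_i\binom ki D^ia\,D^{k-i}b$. In characteristic $p$ we have $\binom pi=0$ for $0<i<p$, so $D^p$, and with it every $D^{p^i}$, is again a derivation.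

\begin{lemma}\label{lem:model}
Let $B$ be a commutative algebra, $D$ a derivation of $B$, and $q\in B$.
\begin{itemize}
\item[(a)] The bracket in \eqref{eq:model} is a Lie bracket, multiplication by any $a\in B$ is a half-derivation of it, and $\mathcal P(B,D,q)$ is a transposed Poisson algebra.
\item[(b)] If $u\in B$ is a unit, then $f\mapsto uf$ is an isomorphism $\mathcal P(B,uD,q)\to\mathcal P(B,D,qu^{-1})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The bracket is alternating. Since $D[x,y]=xD^2y-yD^2x$,
\[
[[x,y],z]=(xDyDz-yDxDz)-(zxD^2y-yzD^2x).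
\]
In the sum over cyclic permutations of $x,y,z$ each of the monomials $xDyDz$, $yDzDx$, $zDxDy$, $yzD^2x$, $zxD^2y$, $xyD^2z$ occurs once with each sign, so the Jacobi identity holds. Next,
\[
[ay,z]+[y,az]=ayDz-z(aDy+yDa)+y(aDz+zDa)-azDy=2a[y,z].
\]
With $a=qx$ this is \eqref{eq:TL}, and the product $qxy$ is associative and commutative.

(b) The bracket of $uf$ and $ug$ in the target is $uf\,D(ug)-ug\,D(uf)=u\cdot u(fDg-gDf)$, and their product is $(qu^{-1})(uf)(ug)=u\cdot qfg$.
\end{proof}

\begin{lemma}\label{lem:unital}
Let $P$ be a Lie algebra with a commutative associative product $xy$ that has a unit $e$, and suppose that every multiplication $y\mapsto xy$ is a half-derivation. Then $D=[e,\cdot\,]$ is a derivation of the product, and $[x,z]=xDz-zDx$.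
\end{lemma}

\begin{proof}
Apply the half-derivation rule for multiplication by $x$ to the pair $e,z$: it gives $2xDz=[x,z]+D(xz)$. Adding the same identity with $x$ and $z$ exchanged yields $2(xDz+zDx)=2D(xz)$. So $D$ is a derivation, and $[x,z]=2xDz-D(xz)=xDz-zDx$.
\end{proof}

\begin{lemma}\label{lem:Dsimple}
Let $B$ be a finite-dimensional commutative algebra that is $D$-simple for a derivation $D\ne0$. Then $B$ is local, $Dy_0$ is a unit for some $y_0\in B$, and $\operatorname{char}\mathbb F>0$.
\end{lemma}

\begin{proof}
For an idempotent $e$ we have $De=2eDe$. Multiplying by $e$ gives $eDe=0$, so $De=0$. Thus $eB$ is a $D$-stable ideal and $e\in\{0,1\}$. Hence $B$ is local; let $\mathfrak n$ be its maximal ideal. If no $Dy$ is a unit, then $DB\subset\mathfrak n$, so $\mathfrak n$ is $D$-stable, $\mathfrak n=0$ and $D=0$, which is excluded.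

Suppose $\operatorname{char}\mathbb F=0$. If $b\in\mathfrak n$ had $Db$ a unit, then $b\neq0$, so $b^k=0\ne b^{k-1}$ for some $k\ge2$, and $0=D(b^k)=kb^{k-1}Db\neq0$. Hence $D\mathfrak n\subset\mathfrak n$, so $\mathfrak n=0$ and $B$ is a finite separable field extension of $\mathbb F$. If $h$ is the minimal polynomial of $b\in B$ over $\mathbb F$, then $0=D(h(b))=h'(b)Db$ with $h'(b)\ne0$. So $D=0$, a contradiction.
\end{proof}

\subsection*{Divided powers}
Let $\operatorname{char}\mathbb F=p\ge3$. Lucas' theorem states that $\binom ab\equiv\prod_i\binom{a_i}{b_i}\pmod p$, where $a_i,b_i$ are the base-$p$ digits of $a,b\ge0$. We use three consequences.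
\begin{itemize}
\item[(L1)] $\binom{a}{p^m}\equiv a_m$. In particular $\binom{rp^m}{p^m}\equiv r$ for $1\le r<p$.
\item[(L2)] If $a$ and $b$ have no nonzero digit in the same place, then $\binom{a+b}a\equiv1$.
\item[(L3)] If $a,b<p^m\le a+b$, then $\binom{a+b}a\equiv0$.
\end{itemize}
For (L3), note that $p^m\le a+b<2p^m$, so $a+b$ has digit $1$ in place $m$. If $\binom{a+b}a\not\equiv0$, each digit of $a$ is at most the corresponding digit of $a+b$, and the digits of $b$ are the differences. Then $b$ has digit $1$ in place $m$, contrary to $b<p^m$.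

Let $\widehat{\mathcal O}$ be the space of formal series $\sum_{k\ge0}a_kx^{(k)}$ with $x^{(a)}x^{(b)}=\binom{a+b}ax^{(a+b)}$ for all $a,b\ge0$ and $\partial x^{(k)}=x^{(k-1)}$, $\partial x^{(0)}=0$. One should think of $x^{(k)}$ as $x^k/k!$. The product is associative because both bracketings of $x^{(a)}x^{(b)}x^{(c)}$ give the multinomial coefficient, and $\partial$ is a derivation by Pascal's rule. The subspaces $F_k=\{\sum_{j\ge k}a_jx^{(j)}\}$ are ideals with $F_jF_k\subset F_{j+k}$. By (L3) the span of the $x^{(a)}$ with $a<p^m$ is a $\partial$-stable subalgebra of $\widehat{\mathcal O}$, and its product is that of $\mathcal O(1;m)$. Thus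
\[
\mathbb F=\mathcal O(1;0)\subset\mathcal O(1;1)\subset\mathcal O(1;2)\subset\dots\subset\widehat{\mathcal O}.
\]
The algebra $\mathcal O(1;n)$ is local: the span of the $x^{(a)}$ with $a\ge1$ is a nilpotent ideal of codimension one. The kernel of $\partial$ is $\mathbb F1$. We write $x=x^{(1)}$.

\begin{lemma}\label{lem:Osimple}
For every unit $u$ of $\mathcal O(1;n)$, the algebra $\mathcal O(1;n)$ is $u\partial$-simple.
\end{lemma}

\begin{proof}
A $u\partial$-stable ideal is $\partial$-stable. If it contains $f\ne0$ with top term $\alpha x^{(a)}$, it contains the unit $\partial^af=\alpha$.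
\end{proof}

\section{Recovering the hidden product}\label{sec:idea}

Let $c$ be a half-derivation of a Lie algebra $P$. We measure how far $c$ is from commuting with the bracket by the \emph{defect}
\[
T_c(x,y)=[cx,y]-c[x,y]=c[x,y]-[x,cy].
\]
The two expressions agree because $2c[x,y]=[cx,y]+[x,cy]$. Interchanging $x$ and $y$ turns the first expression into the second, so $T_c$ is a \emph{symmetric} bilinear map, that is, a commutative product on $P$. We record
\begin{equation}\label{eq:move}
[cx,y]=c[x,y]+T_c(x,y),\qquad[x,cy]=c[x,y]-T_c(x,y),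
\end{equation}
and we write $R_{c,x}=T_c(x,\cdot\,)$ for the multiplication operators of $T_c$. With $(\operatorname{ad}x)y=[x,y]$, the second expression for $T_c$ reads
\begin{equation}\label{eq:Rcomm}
R_{c,x}=c\,(\operatorname{ad}x)-(\operatorname{ad}x)\,c .
\end{equation}

In the model \eqref{eq:model}, if $c$ is multiplication by an element $c\in B$, then
\begin{equation}\label{eq:Tmodel}
T_c(x,y)=cxDy-yD(cx)-cxDy+cyDx=-(Dc)\,xy .
\end{equation}
So the defect sees the product of $B$, multiplied by $-Dc$, and it recovers a unital product as soon as $Dc$ is a unit. At the start only the half-derivations $L_u$ are available; in the model they are the multiplications by $qu$, and $D(qu)$ may be a non-unit for every $u$. But then the operators $R_{c,x}$ are multiplications by $-(Dc)x$, which may be new, and one can take defects again. Here is the smallest case, computed without using the model.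

\begin{example}\label{ex:sl2}
Let $p=3$, and let $P=\mathcal W(1;1)$, with basis $e_{-1},e_0,e_1$ and
\[
[e_{-1},e_0]=e_{-1},\qquad[e_{-1},e_1]=e_0,\qquad[e_0,e_1]=e_1 .
\]
This is $\mathfrak{sl}_2$, with standard basis $h=2e_0$, $e=e_1$, $f=-2e_{-1}$. Put $e_{-1}\circ e_{-1}=e_1$ and let all other products of basis vectors vanish. All triple products are zero, so $\circ$ is associative. Every $L_u$ is a multiple of the map $c$ with $ce_{-1}=e_1$, $ce_0=ce_1=0$. The half-derivation rule is alternating in its two arguments, so it suffices to test the three pairs of distinct basis vectors. For $(e_{-1},e_1)$ and $(e_0,e_1)$ both sides vanish, and for $(e_{-1},e_0)$ the rule reads $2e_1=[e_1,e_0]=-e_1$, which holds because $p=3$. So $P$ is a transposed Poisson algebra.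

\emph{First defect.} We have $T_c(e_{-1},e_{-1})=[e_1,e_{-1}]=-e_0$ and $T_c(e_{-1},e_0)=[e_1,e_0]-ce_{-1}=-2e_1$. The other values $T_c(e_{-1},e_1)=-ce_0$, $T_c(e_0,e_0)$, $T_c(e_0,e_1)=-ce_1$, $T_c(e_1,e_1)$ vanish. The product $T_c$ has no unit, but it yields the new operator $d=-R_{c,e_{-1}}$,
\[
d\colon\quad e_{-1}\mapsto e_0,\qquad e_0\mapsto2e_1,\qquad e_1\mapsto0 .
\]
It is a half-derivation: the three pairs give $2e_0=[e_{-1},2e_1]$, $4e_1=[e_0,e_1]$ and $0=[2e_1,e_1]$. Since $d^2=2c$ and $d^3=0$, the span $A$ of $\mathrm{id},d,c$ is a commutative algebra of half-derivations.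

\emph{Second defect.} From $T_d(e_{-1},y)=[e_0,y]-d[e_{-1},y]$ we get the values $-e_{-1}$, $-e_0$, $e_1-2e_1=-e_1$ for $y=e_{-1},e_0,e_1$. So $R_{d,e_{-1}}=-\mathrm{id}$ is invertible. Further $T_d(e_0,e_0)=[2e_1,e_0]=-2e_1$ and $T_d(e_0,e_1)=T_d(e_1,e_1)=0$. Thus $-T_d$ has unit $e_{-1}$ and $e_0e_0=2e_1$: it is the product $\bullet$. The derivation $[e_{-1},\cdot\,]$ sends $e_1\mapsto e_0\mapsto e_{-1}\mapsto0$, so it is $\partial$, and $P=\mathcal W_1(e_1)$.

\emph{A warning.} The map $\omega$ with $\omega e_{\pm1}=e_{\mp1}$, $\omega e_0=-e_0$ preserves the three brackets above, so $c'=\omega c\,\omega^{-1}$, which sends $e_1$ to $e_{-1}$ and kills $e_{-1},e_0$, is also a half-derivation. The composite $c'c$ fixes $e_{-1}$ and kills $e_0,e_1$; on the pair $(e_{-1},e_1)$ the rule would read $0=e_0$. So the half-derivations of $P$ are not closed under composition.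
\end{example}

The example dictates the plan. Because of the warning we cannot work with all half-derivations at once; we work with a commutative \emph{algebra} $A$ of half-derivations that contains the $L_u$. To enlarge $A$ by the operators $R_{c,x}$ we must know that they are half-derivations, that they commute with $A$, and that they commute with each other and are closed under composition. The last two properties amount to the associativity of $T_c$. A maximal $A$ then contains all its operators $R_{c,x}$, and simplicity will force one of them to be invertible.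

\section{The calculus of defects}\label{sec:calculus}

\subsection*{Linearity and the Leibniz rule}
For $\lambda\in\mathbb F$, say that a linear map $\varphi$ of a Lie algebra $P$ has \emph{type $\lambda$} if $\lambda\varphi[y,z]=[\varphi y,z]+[y,\varphi z]$ for all $y,z$. Derivations have type $1$ and half-derivations have type $2$.

\begin{lemma}\label{lem:types}
If $\varphi$ has type $\lambda$ and $\psi$ has type $\mu$, then $\varphi\psi-\psi\varphi$ has type $\lambda\mu$.
\end{lemma}

\begin{proof}
We have
\[
\lambda\mu\,\varphi\psi[y,z]=\lambda\varphi\bigl([\psi y,z]+[y,\psi z]\bigr)=[\varphi\psi y,z]+[\psi y,\varphi z]+[\varphi y,\psi z]+[y,\varphi\psi z].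
\]
The sum of the two middle terms is symmetric in $\varphi,\psi$ and cancels when we subtract the same formula for $\psi\varphi$.
\end{proof}

For the rest of this section, $A\subset\operatorname{End}P$ is a commutative subalgebra that contains the identity and consists of half-derivations. Formula \eqref{eq:Tmodel} predicts that $c\mapsto T_c$ obeys the Leibniz rule and that $T_c$ is $A$-bilinear. Both follow from computing $cb[x,y]$ in two ways, once factor by factor and once with $cb$ as a single half-derivation. This is where closure of $A$ under products enters.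

\begin{lemma}\label{lem:leibniz}
For $b,c\in A$ and $x,y\in P$ we have $T_{bc}=bT_c+cT_b$ and $T_c(bx,y)=T_c(x,by)=bT_c(x,y)$.
\end{lemma}

\begin{proof}
Using the rule for $b$, then for $c$, then for $cb$,
\begin{align*}
4cb[x,y]&=2c\bigl([bx,y]+[x,by]\bigr)=[cbx,y]+[bx,cy]+[cx,by]+[x,cby]\\
&=2cb[x,y]+[bx,cy]+[cx,by].
\end{align*}
So $[bx,cy]+[cx,by]=2cb[x,y]$. By \eqref{eq:move},
\[
[bx,cy]=c[bx,y]-T_c(bx,y)=cb[x,y]+cT_b(x,y)-T_c(bx,y),
\]
and the same holds with $b$ and $c$ exchanged. Adding the two formulas,
\begin{equation}\label{eq:sum}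
T_c(bx,y)+T_b(cx,y)=cT_b(x,y)+bT_c(x,y).
\end{equation}
On the other hand, the definition of $T_c$ and \eqref{eq:move} give
\begin{equation}\label{eq:shift}
T_c(bx,y)=[cbx,y]-c[bx,y]=T_{cb}(x,y)-cT_b(x,y),
\end{equation}
and, with $b$ and $c$ exchanged, $T_b(cx,y)=T_{cb}(x,y)-bT_c(x,y)$. Substituting both in \eqref{eq:sum} yields $2T_{cb}=2(cT_b+bT_c)$. Then \eqref{eq:shift} becomes $T_c(bx,y)=bT_c(x,y)$, and the symmetry of $T_c$ gives linearity in $y$.
\end{proof}

\begin{lemma}\label{lem:R}
Let $c\in A$ and $T=T_c$.
\begin{itemize}
\item[(a)] Each $R_{c,x}$ is a half-derivation: $2T(x,[y,z])=[T(x,y),z]+[y,T(x,z)]$.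
\item[(b)] $2T(x,T(y,z))=T(T(x,y),z)+T(y,T(x,z))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:Rcomm}, $R_{c,x}$ is the commutator of a map of type $2$ with the derivation $\operatorname{ad}x$. Apply Lemma~\ref{lem:types}.

(b) Replace $y$ by $cy$ in (a). By \eqref{eq:move} and Lemma~\ref{lem:leibniz} the left side becomes $2cT(x,[y,z])+2T(x,T(y,z))$, and the right side becomes
\[
[cT(x,y),z]+[cy,T(x,z)]=c[T(x,y),z]+T(T(x,y),z)+c[y,T(x,z)]+T(y,T(x,z)).
\]
Subtract $c$ times (a).
\end{proof}

\subsection*{Associativity and the number three}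
Write $xy=T_c(x,y)$. Identity (b) reads $2x(yz)=z(xy)+y(xz)$. Exchanging $x$ and $y$ gives $2y(xz)=z(xy)+x(yz)$, and subtracting,
\begin{equation}\label{eq:three}
3\,\bigl(x(yz)-y(xz)\bigr)=0 .
\end{equation}
A commutative product with $x(yz)=y(xz)$ for all $x,y,z$ is associative, since then $(xy)z=z(xy)=x(zy)=x(yz)$. So for $\operatorname{char}\mathbb F\ne3$ associativity of $T_c$ follows at once. In characteristic three \eqref{eq:three} is empty, and (b) becomes
\begin{equation}\label{eq:cyclic}
x(yz)+y(zx)+z(xy)=0 .
\end{equation}

\begin{remark}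
Identity \eqref{eq:cyclic} alone does not imply associativity. Take the commutative product on the basis $a_1,a_2,a_3,b_1,b_2,w$ with $a_2a_3=b_1$, $a_1a_3=b_2$, $a_1b_1=w$, $a_2b_2=-w$ and all other products of basis vectors zero. The left side of \eqref{eq:cyclic} is symmetric and trilinear, and it can be nonzero only on triples of $a_i$'s. On $(a_1,a_2,a_3)$ it is $w-w+0$, and on triples with a repetition it vanishes because $a_ia_i=0$ and $a_i(a_ia_j)=0$. Yet $a_1(a_2a_3)=w\ne0=(a_1a_2)a_3$.
\end{remark}

The Lie bracket must therefore be used again. Two coincidences of characteristic three help: \eqref{eq:cyclic} makes the expression $x(yz)-y(xz)$ alternating, and $4=1$ makes the commutator of two half-derivations a derivation. The obstruction to associativity is thus an object of the following kind.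

\begin{lemma}\label{lem:tri}
Let $L$ be a Lie algebra over a field of characteristic $\ne2$ with $[L,L]=L$ and zero center. Let $\delta\colon L^3\to L$ be trilinear, alternating, and a derivation of $L$ in each argument. Then $\delta=0$.
\end{lemma}

With two arguments the statement is false, as the bracket itself shows, and for abelian $L$ every alternating trilinear map satisfies the derivation condition. The proof first extracts the identity that two arguments do give, and then lets the third argument produce a sign contradiction.

\begin{proof}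
The group $S_m$ acts on $m$-linear maps by $(\sigma\Psi)(x_1,\dots,x_m)=\Psi(x_{\sigma(1)},\dots,x_{\sigma(m)})$. If $\sigma\Psi=\epsilon\Psi$ and $\pi\Psi=\pm\Psi$, then $(\pi\sigma\pi^{-1})\Psi=\epsilon\Psi$.

\emph{Two arguments.} Fix $t$ and put $f(x,z)=\delta(x,z,t)$; it is skew and a derivation in each argument. Expand $f([x,y],[z,w])$ starting with the second argument, and then starting with the first:
\begin{gather*}
[[f(x,z),y],w]+[[x,f(y,z)],w]+[z,[f(x,w),y]]+[z,[x,f(y,w)]],\\
[[f(x,z),w],y]+[x,[f(y,z),w]]+[[z,f(x,w)],y]+[x,[z,f(y,w)]].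
\end{gather*}
Subtract term by term. The Jacobi identity gives $[[a,y],w]-[[a,w],y]=[a,[y,w]]$, $[[x,a],w]-[x,[a,w]]=-[a,[x,w]]$, $[z,[a,y]]-[[z,a],y]=-[a,[y,z]]$ and $[z,[x,a]]-[x,[z,a]]=[a,[x,z]]$. Hence
\[
[f(x,z),[y,w]]-[f(y,z),[x,w]]-[f(x,w),[y,z]]+[f(y,w),[x,z]]=0 .
\]
For $\psi(x,z,y,w)=[f(x,z),[y,w]]+[f(y,w),[x,z]]$ this says $\psi(x,z,y,w)=\psi(y,z,x,w)$, so $(13)$ fixes $\psi$. Since $f$ and the bracket are skew, $(34)\psi=-\psi$. Conjugating, $(14)=(34)(13)(34)$ fixes $\psi$, and then $(34)=(13)(14)(13)$ fixes $\psi$. So $\psi=-\psi$ and $\psi=0$: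
\begin{equation}\label{eq:swap}
[\delta(x,z,t),[y,w]]=-[\delta(y,w,t),[x,z]].
\end{equation}

\emph{The third argument.} Let $\Phi(x_1,\dots,x_5)=[\delta(x_1,x_2,x_3),[x_4,x_5]]$. The transpositions $(12),(13),(23),(45)$ multiply $\Phi$ by $-1$, and by \eqref{eq:swap} so does $\pi=(14)(25)$. Then $(34)=\pi(13)\pi^{-1}$ multiplies $\Phi$ by $-1$. The transpositions $(12),(23),(34),(45)$ generate $S_5$, so every permutation multiplies $\Phi$ by its sign. As $\pi$ is even, $\Phi=\pi\Phi=-\Phi$, and $\Phi=0$. Thus every value of $\delta$ commutes with $[L,L]=L$, so it lies in the center and is $0$.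
\end{proof}

\begin{proposition}\label{prop:assoc}
Suppose that $[P,P]=P$ and that $P$ has zero center. Then $T_c$ is associative for every $c\in A$.
\end{proposition}

\begin{proof}
As noted after \eqref{eq:three}, it suffices to prove that $\delta(x,y,z)=x(yz)-y(xz)$ vanishes, and only $\operatorname{char}\mathbb F=3$ remains. We have $\delta(x,x,z)=0$. Setting $z=x$ in \eqref{eq:cyclic} gives $y(xx)=-2x(xy)=x(xy)$, so $\delta(x,y,x)=x(yx)-y(xx)=0$, and $\delta(x,y,y)=-\delta(y,x,y)=0$. Hence $\delta$ is alternating. The map $\delta(x,y,\cdot\,)$ is the commutator of $R_{c,x}$ and $R_{c,y}$, which have type $2$ by Lemma~\ref{lem:R}(a); by Lemma~\ref{lem:types} it has type $4=1$. So $\delta$ is a derivation in its last argument and, being alternating, in each argument. Lemma~\ref{lem:tri} gives $\delta=0$.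
\end{proof}

\section{The structure theorem}\label{sec:structure}

Simplicity of a transposed Poisson algebra does not say directly that its Lie algebra is simple, but it gives the two properties that Proposition~\ref{prop:assoc} requires.

\begin{lemma}\label{lem:perfect}
If $P$ is a simple non-trivial transposed Poisson algebra, then $[P,P]=P$ and the center of the Lie algebra $P$ is $0$.
\end{lemma}

\begin{proof}
The subspace $[P,P]$ is a Lie ideal, and $x\circ[y,z]\in[P,P]$ by \eqref{eq:TL}. So it is an ideal; it is nonzero, hence equal to $P$. If $z$ is central, \eqref{eq:TL} gives $[y,x\circ z]=2x\circ[y,z]-[x\circ y,z]=0$ for all $x,y$. So the center is an ideal; it is not $P$, hence it is $0$.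
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Since $L_uL_v=L_{u\circ v}$, the space $A_0=\mathbb F\,\mathrm{id}+\{L_u:u\in P\}$ is a commutative algebra of half-derivations. Among the commutative subalgebras of $\operatorname{End}P$ that contain $A_0$ and consist of half-derivations, choose one, $A$, of maximal dimension. Elements of $A$ commute with all $L_u$, so
\begin{equation}\label{eq:circlinear}
u\circ ax=a(u\circ x)\qquad(a\in A,\ u,x\in P).
\end{equation}

\emph{Step 1: $R_{c,x}\in A$ for all $c\in A$ and $x\in P$.} Fix $c$. By Lemma~\ref{lem:leibniz}, $bR_{c,x}=R_{c,x}b=R_{c,bx}$ for $b\in A$. By Lemma~\ref{lem:perfect} and Proposition~\ref{prop:assoc}, $T_c$ is commutative and associative, so $R_{c,x}R_{c,y}=R_{c,T_c(x,y)}=R_{c,y}R_{c,x}$. By Lemma~\ref{lem:R}(a) the $R_{c,x}$ are half-derivations. Therefore $A+\{R_{c,x}:x\in P\}$ is a commutative algebra of half-derivations containing $A$, and by maximality it equals $A$.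

We want an invertible $R_{c,x}$. To exploit the failure of invertibility we need the non-units of $A$ to form an ideal, so we first show that $A$ is local.

\emph{Step 2: $A$ is local.} Let $e=e^2\in A$. Lemma~\ref{lem:leibniz} gives $T_e=2eT_e$. Multiplying by $e$ gives $eT_e=0$, so $T_e=0$ and $[ex,y]=e[x,y]$. Together with \eqref{eq:circlinear} this shows that $eP$ is an ideal of $P$. So $eP$ is $0$ or $P$, and $e$ is $0$ or $1$. Thus $A$ is local, with nilpotent maximal ideal $\mathfrak m$.

\emph{Step 3: some $R_{c,x}$ is invertible.} Suppose not. By Steps 1 and 2 all $R_{c,x}$ lie in $\mathfrak m$. Let $\mathfrak mP$ be the span of the elements $cx$ with $c\in\mathfrak m$, $x\in P$. For such an element, $[cx,y]=c[x,y]+R_{c,x}y\in\mathfrak mP$ by \eqref{eq:move}, and $u\circ cx\in\mathfrak mP$ by \eqref{eq:circlinear}. So $\mathfrak mP$ is an ideal, and $\mathfrak mP\neq P$ because $\mathfrak m$ is nilpotent. Hence $\mathfrak mP=0$, so $\mathfrak m=0$, $A=K$ is a field, and all $T_c$ vanish. By \eqref{eq:move} the bracket is then $K$-bilinear on the $K$-vector space $P$; it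 is alternating and nonzero, so $\dim_KP\ge2$. Since $\circ\ne0$, there is $u$ with $0\ne L_u\in K$. For every $v\in P$ we have $L_uv=u\circ v=L_vu$, so $v=L_u^{-1}L_vu\in Ku$. Thus $\dim_KP=1$, a contradiction.

\emph{Step 4: the algebra $B$.} Fix $c$ and $x_0$ with $R_{c,x_0}$ invertible, and put $x\cdot y=T_c(x,y)$, a commutative associative product. Choose $e$ with $x_0\cdot e=x_0$. From $x_0\cdot(e\cdot y)=x_0\cdot y$ we get $e\cdot y=y$, so $B=(P,\cdot)$ has unit $e$. Its multiplications $R_{c,x}$ are half-derivations, so by Lemma~\ref{lem:unital} the map $D=[e,\cdot\,]$ is a derivation of $B$ with $[x,y]=xDy-yDx$. It is nonzero because the bracket is.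

For $a\in A$, Lemma~\ref{lem:leibniz} gives $ay=aT_c(e,y)=T_c(ae,y)=(ae)\cdot y$: every element of $A$ is a multiplication of $B$. (With Step~1, $A$ is exactly the image of the regular representation of $B$, so $A\cong B$.) Applying this to $L_u$ and to $L_e$,
\[
u\circ y=(u\circ e)\cdot y,\qquad u\circ e=e\circ u=(e\circ e)\cdot u .
\]
Thus $u\circ y=q_0uy$ with $q_0=e\circ e$, and $q_0\ne0$ because $\circ\ne0$. A $D$-stable ideal of $B$ is an ideal for both operations of $P$, so $B$ is $D$-simple. By Lemma~\ref{lem:Dsimple}, $B$ is local and $\operatorname{char}\mathbb F>0$.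
\end{proof}

\begin{remark}
Apart from $q_0\neq0$, the hypothesis $\circ\ne0$ is used only at the end of Step~3, and it cannot be dropped there. For a simple Lie algebra in characteristic zero with $\circ=0$, an invertible $R_{c,x}$ would lead through Step~4 to a $D$-simple algebra with $D\ne0$, which Lemma~\ref{lem:Dsimple} forbids.
\end{remark}

\section{Algebras without invariant ideals}\label{sec:Dsimple}

In this section $\mathbb F$ is algebraically closed of characteristic $p\ge3$, and $B$ is a finite-dimensional commutative algebra that is $D$-simple for a derivation $D\neq0$. By Lemma~\ref{lem:Dsimple}, $B$ is local, so $B=\mathbb F1\oplus\mathfrak n$; let $\varepsilon\colon B\to B/\mathfrak n=\mathbb F$ be the residue map. Since $D1=0\neq D$, we have $N=\dim B>1$. An isomorphism of pairs $(B,D)\to(B',D')$ is an algebra isomorphism that intertwines the derivations.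

It is not true that $(B,D)$ is always $(\mathcal O(1;n),\partial)$, because $D$ need not be nilpotent.

\begin{example}\label{ex:torus}
Let $B=\mathbb F[y]/(y^p-1)$ and $D=y\,d/dy$, which is well defined because $D(y^p-1)=py^p=0$. Then $Dy^i=iy^i$ for $0\le i<p$. The eigenvalues are distinct, so a nonzero $D$-stable ideal contains some $y^i$, which is a unit. Hence $B$ is $D$-simple, and $D$ has characteristic polynomial $\prod_{i=0}^{p-1}(t-i)=t^p-t$.
\end{example}

By Lemma~\ref{lem:model}(b) it is enough to find $D$ up to a unit factor. We show that $(B,D)$ is determined by the characteristic polynomial $\chi_D$, find the possible shape of $\chi_D$, and realize each possible polynomial by some $u\partial$.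

\subsection*{The Taylor map}
Think of $B$ as functions near the point $\varepsilon$ and of $D$ as a vector field. A function should be determined by the values at the point of all its derivatives along $D$. Divided powers allow us to write the Taylor series without dividing by $k!$.

\begin{lemma}\label{lem:taylor}
The polynomial $\chi_D$ is the minimal polynomial of $D$, and
\[
\tau\colon B\to\widehat{\mathcal O},\qquad\tau(b)=\sum_{k\ge0}\varepsilon(D^kb)\,x^{(k)},
\]
is an isomorphism of $(B,D)$ onto $(\operatorname{Sol}(\chi_D),\partial)$, where $\operatorname{Sol}(\chi)=\{f\in\widehat{\mathcal O}:\chi(\partial)f=0\}$. In particular $(B,D)$ is determined up to isomorphism by $\chi_D$.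
\end{lemma}

\begin{proof}
The coefficient of $x^{(k)}$ in $\tau(a)\tau(b)$ is $\sum_i\binom ki\varepsilon(D^ia)\varepsilon(D^{k-i}b)=\varepsilon(D^k(ab))$ by the Leibniz formula, and $\tau(1)=1$. So $\tau$ is an algebra homomorphism, and $\tau D=\partial\tau$. Its kernel is a $D$-stable ideal not containing $1$, hence $0$. Let $\mu=t^d+\sum_{i<d}\mu_it^i$ be the minimal polynomial of $D$, so $d\le N$. For $f=\sum a_kx^{(k)}$ the equation $\mu(\partial)f=0$ is the recursion $a_{k+d}=-\sum_{i<d}\mu_ia_{k+i}$, $k\ge0$, which determines $f$ from arbitrary $a_0,\dots,a_{d-1}$. So $\dim\operatorname{Sol}(\mu)=d$. Since $\tau(B)\subset\operatorname{Sol}(\mu)$, we get $N\le d\le N$. The minimal polynomial divides $\chi_D$ and has the same degree, so $\mu=\chi_D$, and $\tau(B)=\operatorname{Sol}(\chi_D)$. If $(B',D')$ is a second such pair with $\chi_{D'}=\chi_D$, both Taylor maps have the same image.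
\end{proof}

In Example~\ref{ex:torus}, $\varepsilon(y)=1$ because $(y-1)^p=0$, and $\tau(y^i)=\sum_ki^kx^{(k)}$ is the exponential series.

A solution space $\operatorname{Sol}(\chi)$ is rarely closed under multiplication, and this restricts $\chi_D$. Identify $B$ with $\tau(B)$ and $D$ with $\partial$, so that $\varepsilon(D^kb)$ is the coefficient of $x^{(k)}$ in $b$. An element of $B$ is determined by its first $N$ coefficients, and these are arbitrary. So $B\cap F_N=0$, and $B$ has a basis $b_0,\dots,b_{N-1}$ with $b_k\in x^{(k)}+F_N$ and $b_0=1$.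

\begin{lemma}\label{lem:ppoly}
We have $N=p^n$ for some $n\ge1$, and $\chi_D(t)=t^{p^n}-\sum_{i=0}^{n-1}c_it^{p^i}$ for some $c_i\in\mathbb F$.
\end{lemma}

\begin{proof}
\emph{The dimension.} If $N>1$ is not a power of $p$, then $p^m<N<p^{m+1}$ for some $m\ge0$. Let $k=p^m$ and $j=N-p^m$, so $1\le j,k\le N-1$. Then $b_jb_k\in\binom N{p^m}x^{(N)}+F_{N+1}$. Hence $b_jb_k\in B\cap F_N=0$ and $\binom N{p^m}=0$ in $\mathbb F$. By (L1) this coefficient is the leading base-$p$ digit of $N$, which is nonzero in $\mathbb F$. This is a contradiction.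

\emph{Generators.} Let $y_i=b_{p^i}$ for $0\le i<n$. For $0\le a<p$, (L1) gives $(x^{(p^i)})^a=\prod_{r=1}^a\binom{rp^i}{p^i}\,x^{(ap^i)}=a!\,x^{(ap^i)}$. For $k=\sum_{i<n}a_ip^i$ with $0\le a_i<p$, (L2) gives $\prod_ix^{(a_ip^i)}=x^{(k)}$. As $F_N$ is an ideal, $\prod_iy_i^{a_i}-(\prod_ia_i!)\,b_k$ lies in $B\cap F_N=0$. The factorials are nonzero in $\mathbb F$, so $y_0,\dots,y_{n-1}$ generate $B$.

\emph{The polynomial.} The maps $D^{p^i}$ are derivations, and $\varepsilon(D^{p^i}y_j)=\delta_{ij}$ for $0\le i,j<n$. So we can subtract from $D^{p^n}$ a combination of them to obtain a derivation that vanishes at the point $\varepsilon$: put $c_i=\varepsilon(D^{p^n}y_i)$ and $\Delta=D^{p^n}-\sum_ic_iD^{p^i}$. Then $\Delta y_j\in\mathfrak n$ for all $j$, so $\Delta B\subset\sum_jB\,\Delta y_j\subset\mathfrak n$. Since $\Delta$ commutes with $D$, we have $D(b\Delta a)=(Db)\Delta a+b\Delta(Da)$, so the ideal generated by $\Delta B$ is $D$-stable. It lies in $\mathfrak n$, hence is $0$, and $\Delta=0$. Thus the monic polynomial $t^{p^n}-\sum c_it^{p^i}$ of degree $N$ annihilates $D$,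 and by Lemma~\ref{lem:taylor} it equals $\chi_D$.
\end{proof}

\subsection*{Realizing the polynomials}
We need an $n$-parameter family of units $u$ for which $\chi_{u\partial}$ runs through all polynomials of Lemma~\ref{lem:ppoly}. A scaling argument suggests the family. Under $x^{(a)}\mapsto\lambda^ax^{(a)}$, the coefficient of $x^{(a)}$ in $u$ has weight $a$, and, as the proof below shows, the coefficient $c_i$ has weight $p^n-p^i=p^i(p^{n-i}-1)$. So the natural candidate for $c_i$ is the $p^i$-th power of the coefficient of $x^{(p^{n-i}-1)}$.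

\begin{lemma}\label{lem:family}
For $n\ge0$ and $s=(s_0,\dots,s_{n-1})\in\mathbb F^n$ let $u_s=1+\sum_{j=0}^{n-1}s_jx^{(p^{n-j}-1)}\in\mathcal O(1;n)$ and $E_s=u_s\partial$. Then
\[
\chi_{E_s}(t)=t^{p^n}-\sum_{j=0}^{n-1}s_j^{p^j}t^{p^j}.
\]
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ we have $\mathcal O(1;0)=\mathbb F$, $E=0$ and $\chi=t$. Let $n\ge1$, $N=p^n$, $M=p^{n-1}$. The element $u_s$ is a unit and $E_sx=u_s\neq0$, so Lemmas~\ref{lem:Osimple} and~\ref{lem:ppoly} give $\chi_{E_s}=t^N-\sum_{i<n}c_i(s)t^{p^i}$. The matrix entries of $E_s$ are polynomials in $s$, so each $c_i$ is a polynomial in $s$.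

\emph{Homogeneity.} For $\lambda\in\mathbb F^\times$ let $\alpha$ be the automorphism $x^{(a)}\mapsto\lambda^ax^{(a)}$. Then $\alpha\partial\alpha^{-1}=\lambda^{-1}\partial$ and $\alpha(u_s)=u_{s^\lambda}$ with $s_j^\lambda=\lambda^{p^{n-j}-1}s_j$. So $E_{s^\lambda}=\alpha(\lambda E_s)\alpha^{-1}$, and from $\chi_{\lambda E}(t)=\lambda^N\chi_E(t/\lambda)$ we get $c_i(s^\lambda)=\lambda^{N-p^i}c_i(s)$. Give $s_j$ the weight $p^{n-j}-1>0$. Since $\mathbb F$ is infinite, we may compare coefficients of monomials in $s$: a monomial of weight $w$ that occurs in $c_i$ satisfies $\lambda^w=\lambda^{N-p^i}$ for all $\lambda\neq0$, so $w=N-p^i$. The variable $s_0$ has weight $N-1$. Hence $c_i$ does not involve $s_0$ for $i\ge1$, and $c_0=\kappa s_0+g(s_1,\dots,s_{n-1})$ with $\kappa\in\mathbb F$. It remains to compute $\chi_{E_s}$ in two special cases.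

\emph{The case $s_0=0$.} Let $\mathcal O'=\mathcal O(1;n-1)$, the $\partial$-stable subalgebra spanned by the $x^{(a)}$ with $a<M$, and let $s'=(s_1,\dots,s_{n-1})$. Then $u_s=u_{s'}\in\mathcal O'$, and $E_s$ restricts to $E_{s'}$ on $\mathcal O'$. By (L2), $x^{(iM)}x^{(a)}=x^{(iM+a)}$ for $0\le i<p$ and $0\le a<M$. So $\mathcal O(1;n)=\bigoplus_{i<p}x^{(iM)}\mathcal O'$, and $\partial x^{(iM)}=x^{((i-1)M)}x^{(M-1)}$ for $i\ge1$. For $f\in\mathcal O'$ and $i\ge1$,
\[
E_s(x^{(iM)}f)=x^{(iM)}E_{s'}f+x^{((i-1)M)}\,x^{(M-1)}u_sf,\qquad x^{(M-1)}u_sf\in\mathcal O'.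
\]
Thus the subspaces $V_i=\bigoplus_{i'\le i}x^{(i'M)}\mathcal O'$, $0\le i<p$, form an $E_s$-stable filtration, and $E_s$ acts on each of the $p$ factors as $E_{s'}$ acts on $\mathcal O'$. By induction,
\[
\chi_{E_s}=(\chi_{E_{s'}})^p=\Bigl(t^M-\sum_{j=0}^{n-2}s_{j+1}^{p^j}t^{p^j}\Bigr)^p=t^N-\sum_{j=1}^{n-1}s_j^{p^j}t^{p^j}.
\]
Hence $g=0$, and $c_i=s_i^{p^i}$ for $i\ge1$; the latter holds for all $s$ because $c_i$ does not involve $s_0$.

\emph{The case $s_1=\dots=s_{n-1}=0$.} Now $u_s=1+s_0x^{(N-1)}$ and $x^{(N-1)}x^{(a)}=0$ for $a\ge1$, so $E_s$ maps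
\[
x^{(N-1)}\mapsto x^{(N-2)}\mapsto\dots\mapsto x^{(1)}\mapsto1+s_0x^{(N-1)},\qquad1\mapsto0 .
\]
The vectors $E_s^kx^{(N-1)}$, $0\le k<N$, form a basis, and $E_s^Nx^{(N-1)}=s_0E_sx^{(N-1)}$. In this basis $E_s$ is the companion matrix of $t^N-s_0t$, so $\kappa=1$.
\end{proof}

\begin{proposition}\label{prop:pairs}
There are $n\ge1$ and a unit $u\in\mathcal O(1;n)$ with $(B,D)\cong(\mathcal O(1;n),u\partial)$.
\end{proposition}

\begin{proof}
Write $\chi_D=t^{p^n}-\sum_ic_it^{p^i}$ by Lemma~\ref{lem:ppoly}, and choose $s_i\in\mathbb F$ with $s_i^{p^i}=c_i$. The algebra $\mathcal O(1;n)$ is $E_s$-simple by Lemma~\ref{lem:Osimple}, and $\chi_{E_s}=\chi_D$ by Lemma~\ref{lem:family}. Apply Lemma~\ref{lem:taylor} to both pairs.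
\end{proof}

For instance, the pair of Example~\ref{ex:torus} is isomorphic to $(\mathcal O(1;1),(1+x^{(p-1)})\partial)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Theorem~\ref{thm:structure}, the given algebra is $\mathcal P(B,D,q_0)$ with $B$ being $D$-simple, $D\ne0$ and $q_0\ne0$. By Proposition~\ref{prop:pairs} we may take $B=\mathcal O(1;n)$ and $D=u\partial$ with $u$ a unit. By Lemma~\ref{lem:model}(b), the map $f\mapsto(uf)\partial$ is an isomorphism onto $\mathcal W_n(q)$ with $q=q_0u^{-1}\partial\neq0$.
\end{proof}

\begin{remark}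
This section used that $\mathbb F$ is algebraically closed three times: for $B/\mathfrak n=\mathbb F$, for the comparison of weights, and for the roots $s_i$. Theorem~\ref{thm:main} fails over an imperfect field. If $a\in\mathbb F$ is not a $p$-th power, then $B=\mathbb F[y]/(y^p-a)$ is a field with the nonzero derivation $D=d/dy$. The algebra $\mathcal P(B,D,1)$ is non-trivial, and it is simple because $\circ$ is the product of a field. It is not isomorphic to any $\mathcal W_n(q)$, since $x\neq0$ is nilpotent for $\circ_q$.
\end{remark}

\section{Simplicity of the model algebras}\label{sec:converse}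

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
By Lemma~\ref{lem:model}(a), $\mathcal P(B,D,q_0)$ is a transposed Poisson algebra. It is non-trivial because $[1,y]=Dy$ and $1\circ1=q_0$. By Lemma~\ref{lem:Dsimple}, $B$ is local, with maximal ideal $\mathfrak n$, and $Dy_0$ is a unit for some $y_0$.

Let $I\ne0$ be a Lie ideal. The difficulty is that $I$ is not known to be an ideal of $B$, so $D$-simplicity does not apply to it directly. We find a unit $b\in I$ and show in stages that $I\supseteq b^2B$.

Since $[1,a]=Da$, we have $DI\subset I$. For $0\ne a\in I$ the ideal $\sum_kBD^ka$ of $B$ is $D$-stable and nonzero, so it is $B$. Hence some $b=D^ka\in I$ lies outside $\mathfrak n$ and is a unit. Put $w=b^2$. For every $y$,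
\[
[b,by]=bD(by)-byDb=wDy\in I .
\]
Next we compare
\begin{align*}
D\bigl(wD(xy)\bigr)&=Dw\,(xDy+yDx)+w\,(2DxDy+xD^2y+yD^2x),\\
[x,wDy]&=xDwDy+wxD^2y-wDxDy,\\
[y,wDx]&=yDwDx+wyD^2x-wDxDy .
\end{align*}
All three left sides lie in $I$, and the first minus the other two is $4wDxDy$. So $wS\subset I$, where $S$ is the span of all products $DxDy$. Finally, let $g_x=xDyDz$, $g_y=yDxDz$, $g_z=zDxDy$. The sums $g_x+g_y=D(xy)Dz$, $g_x+g_z=D(xz)Dy$ and $g_y+g_z=D(yz)Dx$ lie in $S$, and the first two minus the third equal $2g_x$. So $xDyDz\in S$. Taking $y=z=y_0$ gives $B(Dy_0)^2\subset S$, so $S=B$ and $I\supseteq wB=B$.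
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
By Lemma~\ref{lem:Osimple}, $\mathcal O(1;n)$ is $\partial$-simple, so by Theorem~\ref{thm:converse} every $\mathcal W_n(q)$ with $q\ne0$ is simple and non-trivial. Combine this with Theorem~\ref{thm:main}.
\end{proof}

\section{Half-derivations of Zassenhaus algebras and isomorphisms}\label{sec:iso}

Write $\mathcal O=\mathcal O(1;n)$, $N=p^n>3$, $f'=\partial f$, and identify $\mathcal W(1;n)$ with $\mathcal O$, so that $[f,g]=fg'-gf'$.

\begin{proof}[Proof of Theorem~\ref{thm:iso}]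
\emph{Half-derivations.} Multiplications by elements of $\mathcal O$ are half-derivations by Lemma~\ref{lem:model}(a). Let $\varphi$ be a half-derivation. After subtracting the multiplication by $\varphi(1)$ we may assume $\varphi(1)=0$, and we must show $\varphi=0$. Put $f_k=\varphi(x^{(k)})$ for $0\le k\le N-1$. We test the rule against $1$, which lowers degrees, and against $x$, which has the $x^{(k)}$ as eigenvectors. For $1\le k\le N-1$, the pair $1,x^{(k)}$ gives
\begin{equation}\label{eq:rec1}
f_k'=2f_{k-1},
\end{equation}
so $f_1=\alpha$ is a constant. Since $[x,x^{(k)}]=kx^{(k)}-x^{(k)}$, the pair $x,x^{(k)}$ gives $2(k-1)f_k=\alpha x^{(k-1)}+xf_k'-f_k$, that is, by \eqref{eq:rec1},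
\begin{equation}\label{eq:rec2}
(2k-1)f_k=\alpha x^{(k-1)}+2xf_{k-1}.
\end{equation}

First, $f_1=f_2=0$. If $p>3$, then \eqref{eq:rec2} with $k=2$ reads $3f_2=3\alpha x$, so $f_2=\alpha x$, and \eqref{eq:rec1} gives $\alpha=2\alpha$. Thus $\alpha=0$ and $f_2=0$. If $p=3$, that equation is empty, but $N\ge9$, so $k=3$ is available. From \eqref{eq:rec1}, $f_2=2\alpha x+\beta$ with $\beta$ constant. As $x\cdot x=2x^{(2)}$, \eqref{eq:rec2} with $k=3$ gives $5f_3=\alpha x^{(2)}+8\alpha x^{(2)}+2\beta x=2\beta x$, so $f_3=\beta x$. Then $f_3'=2f_2$ reads $\beta=\alpha x+2\beta$, and $\alpha=\beta=0$.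

Now let $3\le k\le N-1$ and $f_{k-1}=0$. By \eqref{eq:rec1} $f_k=\gamma$ is constant, and by \eqref{eq:rec2} $(2k-1)\gamma=0$. So $\gamma=0$ unless $2k\equiv1\pmod p$. In that case, if $k\le N-2$, then \eqref{eq:rec2} for $k+1$ gives $2f_{k+1}=2\gamma x$, and \eqref{eq:rec1} gives $\gamma=2\gamma$, so $\gamma=0$. If $k=N-1$, then $0\equiv2k-1\equiv-3$ forces $p=3$. Here $[x^{(2)},x^{(N-1)}]=0$, both terms having degree $N$, and $f_2=0$, so the rule for this pair gives $0=[x^{(2)},\gamma]=-\gamma x$ and $\gamma=0$. By induction all $f_k$ vanish.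

\emph{Transposed Poisson structures.} Let $\circ$ be such a structure on $\mathcal W(1;n)$. Each $L_u$ is a half-derivation, so $u\circ y=\lambda(u)y$ with $\lambda(u)\in\mathcal O$. Put $q=\lambda(1)$. By commutativity $\lambda(u)=u\circ1=1\circ u=qu$, so $\circ=\circ_q$. Conversely, each $\circ_q$ is a transposed Poisson structure by Lemma~\ref{lem:model}(a).

\emph{Isomorphisms.} Let $g\colon\mathcal W_n(q)\to\mathcal W_n(q')$ be an isomorphism. It is an automorphism of the Lie algebra, so conjugation by $g$ preserves the space of half-derivations, which is the algebra of multiplications by $\mathcal O$. Hence there is an algebra automorphism $\sigma$ of $\mathcal O$ with $g(fh)=\sigma(f)g(h)$ for all $f,h$. With $v=g(1)$ we get $g(f)=\sigma(f)v$, and $v$ is a unit because $1$ lies in the image of $g$. Since $[va,vb]=v^2(ab'-ba')$ for all $a,b$, the equation $g([1,f])=[g(1),g(f)]$ says $\sigma(f')v=v^2\sigma(f)'$, that is, $\sigma\partial\sigma^{-1}=v\partial$. The equation $g(1\circ_q1)=g(1)\circ_{q'}g(1)$ says $\sigma(q)v=q'v^2$, that is, $q'=v^{-1}\sigma(q)$. Conversely,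 given such $\sigma$ and $v$, the bijection $g(f)=\sigma(f)v$ satisfies
\begin{gather*}
[g(f),g(h)]=v^2\bigl(\sigma(f)\sigma(h)'-\sigma(h)\sigma(f)'\bigr)=v\,\sigma(fh'-hf')=g([f,h]),\\
g(f\circ_qh)=v\,\sigma(q)\sigma(f)\sigma(h)=q'v^2\sigma(f)\sigma(h)=g(f)\circ_{q'}g(h). \qedhere
\end{gather*}
\end{proof}

\begin{remark}
The first two assertions of Theorem~\ref{thm:iso} fail for $p^n=3$. In Example~\ref{ex:sl2} the half-derivation $c'$ is nonzero and kills $e_{-1}=1$, so it is not a multiplication. Transporting the product of that example by $\omega$ gives the transposed Poisson structure on $\mathcal W(1;1)$ whose only nonzero product of basis vectors is $e_1\circ e_1=e_{-1}$. It is not of the form $\circ_q$, because $e_1\bullet e_1=0$. It is isomorphic to $\mathcal W_1(e_1)$ through $\omega$, in agreement with Theorem~\ref{thm:main}.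
\end{remark}

\begin{thebibliography}{9}

\bibitem{FO}
Amir Fern\'andez Ouaridi, \emph{On simple transposed Poisson algebras}, arXiv:2604.26115 (2026).

\end{thebibliography}
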